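\title{An embedding of the 3-torus in $\mathbb{R}^5$ over which every mapping class extends}

\begin{abstract}
For a smooth embedding of the torus $T^p$ in $\mathbb{R}^{p+2}$, consider the mapping classes of $T^p$ that extend to orientation-preserving homeomorphisms of $\mathbb{R}^{p+2}$. It was conjectured that they always form a proper subgroup of the topological mapping class group. We disprove this for $p=3$: there is a smooth embedding $T^3\hookrightarrow\mathbb{R}^5$ over which every element of $SL(3,\mathbb{Z})$ extends to a diffeomorphism of $\mathbb{R}^5$. The embedding is the boundary of a spin $4$-dimensional handlebody in $S^5$; the proof combines a classification of such hypersurfaces by their Seifert forms with a spin bordism argument that extends linear maps of $T^3$ over the handlebody. We also show that the subgroup has index at least $2^p-1$ whenever the induced spin structure on $T^p$ is not the Lie spin structure, which is always the case for $p=2$.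
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $T^p=\mathbb{R}^p/\mathbb{Z}^p$ be the $p$-dimensional torus, $p\ge 2$, with a fixed orientation, and let
\[
\mathcal{MCG}_{\mathrm{TOP}}(T^p)=\pi_0\,\mathrm{Homeo}^+(T^p)
\]
be the group of isotopy classes of orientation-preserving homeomorphisms of $T^p$. Let $\imath:T^p\hookrightarrow\mathbb{R}^{p+2}$ be a smooth embedding. A homeomorphism $\tau$ of $T^p$ \emph{extends over $\imath$} if there is an orientation-preserving homeomorphism $f$ of $\mathbb{R}^{p+2}$ with $f\circ\imath=\imath\circ\tau$. The mapping classes that have a representative extending over $\imath$ form a subgroup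
\[
\mathcal{E}_{\mathrm{TOP}}(\imath)\subseteq\mathcal{MCG}_{\mathrm{TOP}}(T^p),
\]
because composites and inverses of extensions are extensions. This subgroup measures how much of the symmetry of the abstract torus survives in its position in $\mathbb{R}^{p+2}$.

One expects some symmetry to be lost. For the torus of revolution in $\mathbb{R}^3\subset\mathbb{R}^4$, the Dehn twist along the meridian does not extend over $\mathbb{R}^4$ (Example~\ref{ex:standard}). The reason is a spin structure. The embedded torus has a canonical normal framing, the \emph{Seifert framing}, characterized by the property that the push-off $T^p\to\mathbb{R}^{p+2}\setminus\imath(T^p)$ is zero on $H_1$. Through this framing the spin structure of $\mathbb{R}^{p+2}$ induces a spin structure $\varsigma$ on $T^p$, and every extendable mapping class has to preserve $\varsigma$. The group $SL(p,\mathbb{Z})$ of linear maps permutes the $2^p$ spin structures of $T^p$. It fixes one of them, the \emph{Lie spin structure} $s_{\mathrm{Lie}}$ given by a translation-invariant framing, and it is transitive on the others. So an embedding with $\varsigma\neq s_{\mathrm{Lie}}$ cannot be fully symmetric, and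 it is natural to guess that no embedding is. The following conjecture is posed in \cite{DLWY}.

\begin{quote}
\emph{For every $p\ge2$ and every smooth embedding $\imath:T^p\hookrightarrow\mathbb{R}^{p+2}$, the subgroup $\mathcal{E}_{\mathrm{TOP}}(\imath)$ is a proper subgroup of $\mathcal{MCG}_{\mathrm{TOP}}(T^p)$.}
\end{quote}

The conjecture is false.

\begin{theorem}\label{thm:main}
There is a smooth embedding $\imath:T^3\hookrightarrow\mathbb{R}^5$ such that every $\tau\in SL(3,\mathbb{Z})$, acting linearly on $T^3$, extends to an orientation-preserving diffeomorphism of $\mathbb{R}^5$. Consequently $\mathcal{E}_{\mathrm{TOP}}(\imath)=\mathcal{MCG}_{\mathrm{TOP}}(T^3)$.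
\end{theorem}

The spin obstruction gives the following complement, which is not used in the proof of Theorem~\ref{thm:main} but explains where a counterexample has to be sought.

\begin{theorem}\label{thm:spin}
Let $p\ge2$, let $\imath:T^p\hookrightarrow\mathbb{R}^{p+2}$ be a smooth embedding, and let $\varsigma$ be the spin structure on $T^p$ induced from $\mathbb{R}^{p+2}$ by the Seifert framing. If $\varsigma\ne s_{\mathrm{Lie}}$, then
\[
[\mathcal{MCG}_{\mathrm{TOP}}(T^p):\mathcal{E}_{\mathrm{TOP}}(\imath)]\ge 2^p-1 .
\]
For $p=2$ always $\varsigma\ne s_{\mathrm{Lie}}$, so for $p=2$ every $\mathcal{E}_{\mathrm{TOP}}(\imath)$ is proper, of index at least $3$.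
\end{theorem}

We make no claim about the existence of counterexamples for individual $p\ge4$.

\subsection*{The method}
We build the embedding of Theorem~\ref{thm:main} from a Seifert hypersurface. Let $W$ be a compact spin $4$-manifold with boundary $(T^3,s_{\mathrm{Lie}})$, let $e:W\to S^5$ be an embedding, and put $\imath=e|_{\partial W}$. If $\tau$ extends to a diffeomorphism $F$ of $W$, and if a diffeomorphism $\Phi$ of $S^5$ carries the embedding $e$ to the embedding $eF$, then $\Phi\imath=\imath\tau$. This splits the problem in two.

Section~\ref{sec:seifert} decides when two embeddings of $W$ in $S^5$ are equivalent. If $W$ is built from a $4$-disc by attaching $2$-handles, the Seifert form on $H_2(W)$ is a complete invariant, and every form satisfying one symmetry condition occurs (Proposition~\ref{prop:embed}). The proof works in the $6$-manifold $S^5\times I$, where the Whitney trick and the h-cobordism theorem are available. Section~\ref{sec:extend} extends $\tau$ over $W$, after connected sum with copies of $S^2\times S^2$, by a diffeomorphism whose action on $H_2$ is as simple as possible (Proposition~\ref{prop:extend}). Section~\ref{sec:proof} chooses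 a Seifert form that all these diffeomorphisms preserve. Theorem~\ref{thm:spin} is proved first, in Section~\ref{sec:spin}.

\subsection*{Conventions}
Manifolds are smooth and oriented, homology and cohomology are integral unless indicated, $I=[0,1]$ and $S^n=\mathbb{R}^n\cup\infty$. Two standard tools are used throughout. The \emph{disc theorem}: two orientation-preserving embeddings of $D^n$ in the interior of a connected $n$-manifold differ by an ambient isotopy supported in the interior. The \emph{isotopy extension theorem}: an isotopy of embeddings of a compact manifold into the interior of a manifold is the restriction of an ambient isotopy supported in the interior.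

A \emph{spin structure} on an oriented vector bundle $\xi$ of rank at least $2$ is a double cover of its oriented frame bundle that is nontrivial on each fiber. Spin structures exist if and only if $w_2(\xi)=0$, and then the difference $s-s'$ of two of them is a class in $H^1(\,\cdot\,;\mathbb{Z}/2)$, each class occurring exactly once for fixed $s'$. Spin structures on $\xi$ and on $\xi\oplus\mathbb{R}^k$ correspond bijectively, so a submanifold of a spin manifold with framed normal bundle, in particular a boundary or an oriented hypersurface, inherits a spin structure. A framing of $\xi$ determines a spin structure. Since $\pi_1SO(n)=\mathbb{Z}/2$ for $n\ge3$, the bundle $\xi\oplus\mathbb{R}$ has two homotopy classes of oriented framings along a loop $\gamma$. A spin structure $s$ \emph{selects} one of them, the one that lifts to a closed loop in the double cover, and $s$ and $s'$ select the same framing along $\gamma$ if and only if $(s-s')(\gamma)=0$. If $\gamma$ bounds a disc, every spin structure selects the framing that extends over the disc.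

Any two positively oriented translation-invariant framings of a torus $T^n$ differ by a constant matrix in the connected group $GL^+(n,\mathbb{R})$, so they define the same spin structure $s_{\mathrm{Lie}}$. A linear map $\tau\in SL(n,\mathbb{Z})$ takes invariant framings to invariant framings, so it preserves $s_{\mathrm{Lie}}$.

\section{The spin obstruction}\label{sec:spin}

\subsection{The Seifert framing and the class $a$}
Identify $T^p$ with $T=\imath(T^p)\subset S^{p+2}$. The normal bundle of $T$ is an oriented plane bundle whose Euler class is the restriction of the Poincar\'e dual of $T$, a class in $H^2(S^{p+2})=0$. So the normal bundle is trivial. Write a tubular neighborhood as $T\times D^2_2$, where $D^2_r$ is the disc of radius $r$, and put $\nu_r=T\times D^2_r$ and $X=S^{p+2}\setminus\operatorname{int}\nu_1$. By Alexander duality $H_1(X)=\mathbb{Z}\mu$, where $\mu=[\mathrm{pt}\times S^1]$ is the meridian.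

Each oriented normal framing gives a push-off $T\to\partial X$ and hence a homomorphism $H_1(T)\to H_1(X)=\mathbb{Z}$. Framings up to homotopy differ by elements of $[T,SO(2)]=H^1(T)$, and twisting by $c\in H^1(T)$ adds $c$ to this homomorphism. So exactly one framing, up to homotopy, has zero homomorphism. This is the \emph{Seifert framing}, and we use it for the product structure of $\nu_r$. Then
\begin{equation}\label{eq:kernel}
H_1(\partial X)=H_1(T)\oplus\mathbb{Z}\mu,\qquad H_1(T)=\ker\bigl(H_1(\partial X)\to H_1(X)\bigr).
\end{equation}
Let $s_0$ be the unique spin structure of $S^{p+2}$, let $\varsigma$ be the spin structure it induces on $T$ through the Seifert framing, and put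
\[
a=\varsigma-s_{\mathrm{Lie}}\in H^1(T;\mathbb{Z}/2).
\]
The class $a$ has a concrete description. An invariant framing of $T$ followed by the Seifert framing is a frame of $\mathbb{R}^{p+2}$ at each point of $T$, that is, a map $T\to GL^+(p+2,\mathbb{R})$. As $s_0$ selects the constant framing along each loop in $\mathbb{R}^{p+2}$, the class $a$ is the induced homomorphism $\pi_1T\to\pi_1GL^+(p+2,\mathbb{R})=\mathbb{Z}/2$.

\begin{example}\label{ex:standard}
Let $T\subset\mathbb{R}^3\times0\subset\mathbb{R}^4$ be a torus of revolution about the $x_3$-axis, bounding the solid torus $V\subset\mathbb{R}^3\times 0$. Intersection number with $V$ is an isomorphism $H_1(X)\to\mathbb{Z}$, and the push-off of $T$ in the direction $e_4$ misses $V$. So the Seifert framing consists of $e_4$ and the normal of $T$ in $\mathbb{R}^3$. Along the outer equator $l$, the tangent of $l$ and the normal in $\mathbb{R}^3$ rotate once in the $x_1x_2$-plane, and the other two vectors of the frame, $\pm e_3$ and $e_4$, are constant. This loop generates $\pi_1GL^+(4,\mathbb{R})$, so $a(l)=1$. Along the meridian $m$ in the $x_1x_3$-plane the tangent and the normal rotate once in that plane while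 $\pm e_2$ and $e_4$ are constant, so $a(m)=1$. Hence $a(l+m)=0$. The Dehn twist $m\mapsto m$, $l\mapsto l+m$ does not preserve $a$, and by Proposition~\ref{prop:invariance} below it does not extend over $\mathbb{R}^4$.
\end{example}

\subsection{Topological invariance of $a$}
A homeomorphism does not act on tangent frames, so the definition of $a$ does not show that $a$ is preserved by topological extensions. We therefore read off $a(x)$ from the homotopy type of a closed manifold obtained by filling $X$ along $x$.

\begin{lemma}\label{lem:filling}
Let $x\in H_1(T^{n+1})$ be primitive and let $h:S^1\times T^n\to T^{n+1}$ be a linear isomorphism taking $[S^1]$ to $x$. Orient $S^1\times T^n$ through $h$. A spin structure $s$ on $T^{n+1}$ extends over $D^2\times T^n$ via $h$ if and only if $(s-s_{\mathrm{Lie}})(x)=1$.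
\end{lemma}

\begin{proof}
Since $h$ takes invariant framings to invariant framings, we may assume that $h$ is the identity. Along $S^1\times\mathrm{pt}$, the radial vector followed by the invariant framing rotates once in the plane of $D^2$, so this framing does not extend over $D^2\times\mathrm{pt}$. A spin structure on $D^2\times T^n$ selects the framing that does extend, so its restriction $s$ satisfies $(s-s_{\mathrm{Lie}})(x)=1$. There are $2^n$ spin structures on $T^{n+1}$ with this property. There are also $2^n$ spin structures on $D^2\times T^n$, and they have distinct restrictions because $H^1(D^2\times T^n;\mathbb{Z}/2)\to H^1(S^1\times T^n;\mathbb{Z}/2)$ is injective. So every $s$ with $(s-s_{\mathrm{Lie}})(x)=1$ is a restriction.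
\end{proof}

Let $x\in H_1(T)$ be primitive. It is primitive in $H_1(\partial X)$, so there is a linear isomorphism $h:S^1\times T^p\to\partial X=T\times S^1$ taking $[S^1]$ to $x$. Put $N_h=X\cup_h(D^2\times T^p)$, a closed orientable manifold.

\begin{lemma}\label{lem:w2}
For every such $h$, $w_2(N_h)=0$ if and only if $a(x)=1$.
\end{lemma}

\begin{proof}
The manifold $N_h$ is spin if and only if some spin structure of $X$ restricts on $\partial X$ to one that extends over $D^2\times T^p$. As $H_1(X)=\mathbb{Z}\mu$, there are two spin structures on $X$, namely $s_0|_X$ and $s_0|_X+\mu^*$, where $\mu^*$ is the nonzero class of $H^1(X;\mathbb{Z}/2)$. By \eqref{eq:kernel} $\mu^*(x)=0$, so both select the same framing along $x$. Along $T\times\mathrm{pt}\subset\partial X$ the radial and angular vectors form the Seifert framing, and the angular vector completes an invariant framing of $T$ to one of $T\times S^1$. Hence $(s_0|_{\partial X}-s_{\mathrm{Lie}})(x)=(\varsigma-s_{\mathrm{Lie}})(x)=a(x)$, and Lemma~\ref{lem:filling} applies.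
\end{proof}

\begin{proposition}\label{prop:invariance}
If an orientation-preserving homeomorphism $\tau$ of $T^p$ extends over $\imath$, then $\tau^*a=a$.
\end{proposition}

\begin{proof}
An extension $f$ of $\tau$ extends further to a homeomorphism of $S^{p+2}$ fixing $\infty$. It preserves $T$ but not $X$, so we first replace it by a self-map of the pair $(X,\partial X)$. Choose $r<1$ with $f(\nu_r)\subset\operatorname{int}\nu_1$. Let $\eta:X\to S^{p+2}\setminus\operatorname{int}\nu_r$ be a diffeomorphism that is radial in $\nu_2$ and the identity elsewhere. Let $\rho:S^{p+2}\setminus T\to X$ be the retraction that is the identity on $X$ and projects $\nu_1\setminus T$ radially to $\partial X$. Put $\varphi=\rho f\eta:X\to X$. Since $f\eta(\partial X)=f(\partial\nu_r)\subset\nu_1\setminus T$, the map $\varphi$ restricts to a map $\psi:\partial X\to\partial X$.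

The map $\varphi$ is a homotopy equivalence, being the composite of the homotopy equivalence $\eta:X\to S^{p+2}\setminus T$, the homeomorphism $f$ of $S^{p+2}\setminus T$, and $\rho$. The map $\psi$ is the composite
\[
\partial X\xrightarrow{\ \eta\ }\nu_r\setminus T\xrightarrow{\ f\ }f(\nu_r)\setminus T\hookrightarrow\nu_1\setminus T\xrightarrow{\ \rho\ }\partial X ,
\]
in which every arrow except possibly the inclusion is a homotopy equivalence. Choose $r'$ with $\nu_{r'}\subset f(\nu_r)$. The inclusion $\nu_{r'}\setminus T\subset\nu_1\setminus T$ is a homotopy equivalence and factors through $f(\nu_r)\setminus T$, so $H_1(f(\nu_r)\setminus T)\to H_1(\nu_1\setminus T)$ is onto. A surjection $\mathbb{Z}^{p+1}\to\mathbb{Z}^{p+1}$ is an isomorphism. Thus $\psi_*$ is an automorphism of $H_1(\partial X)$. Since $\partial X$ is a $K(\mathbb{Z}^{p+1},1)$ with abelian fundamental group, $\psi$ is homotopic to the linear isomorphism $\psi'$ inducing $\psi_*$.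

Next, $\psi_*y=\tau_*y$ for $y\in H_1(T)$. Indeed, $\psi$ is the restriction of $\varphi$, so $\psi_*$ maps the kernel $H_1(T)$ in \eqref{eq:kernel} to itself. If $\pi:\nu_1\to T$ is the projection, then $\pi\psi=\pi f\eta|_{\partial X}$, and contracting $\nu_r$ radially to $T$ gives a homotopy from this map to $\tau\pi|_{\partial X}$. So $\pi_*\psi_*=\tau_*\pi_*$, and $\pi_*$ is the identity on the summand $H_1(T)$.

By the homotopy extension property we may deform $\varphi$ so that $\varphi|_{\partial X}=\psi'$. Let $x\in H_1(T)$ be primitive and choose $h$ as above. Then $\psi'h$ is a linear isomorphism taking $[S^1]$ to $\tau_*x$, and $\varphi$ together with the identity of $D^2\times T^p$ defines a map $N_h\to N_{\psi'h}$. It is a homotopy equivalence on both pieces and on their intersection, hence a homotopy equivalence. For a closed orientable $n$-manifold, Wu's formula gives $w_2=v_2$, where the Wu class $v_2$ is defined by $Sq^2u=v_2u$ for all $u\in H^{n-2}(\,\cdot\,;\mathbb{Z}/2)$; so the vanishing of $w_2$ is a homotopy invariant. By Lemma~\ref{lem:w2}, $a(\tau_*x)=a(x)$. Every nonzero class of $H_1(T;\mathbb{Z}/2)$ is the reduction of a vector with entries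 $0$ and $1$, which is primitive. Hence $\tau^*a=a$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:spin}]
An orientation-preserving homeomorphism of $T^p$ acts on $H_1(T^p)$ with determinant $1$, because $H_p(T^p)=\Lambda^pH_1(T^p)$, and linear maps realize all of $SL(p,\mathbb{Z})$. The reduction $SL(p,\mathbb{Z})\to SL(p,\mathbb{F}_2)$ is onto, since $SL(p,\mathbb{F}_2)$ is generated by elementary matrices, and $SL(p,\mathbb{F}_2)=GL(p,\mathbb{F}_2)$ is transitive on the $2^p-1$ nonzero elements of $H^1(T;\mathbb{Z}/2)$. If $a\ne0$, the stabilizer of $a$ in $\mathcal{MCG}_{\mathrm{TOP}}(T^p)$ therefore has index $2^p-1$, and it contains $\mathcal{E}_{\mathrm{TOP}}(\imath)$ by Proposition~\ref{prop:invariance}.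

We now show, for any $p$, that $(T,\varsigma)$ is a spin boundary. Let $g:X\to S^1$ represent the generator of $H^1(X)$ with value $1$ on $\mu$. By \eqref{eq:kernel} its restriction to $\partial X=T\times S^1$ has the same class as the projection to $S^1$, so we may take $g$ smooth and equal to this projection near $\partial X$. A regular fiber $V$ is a compact oriented hypersurface with $\partial V=T\times\mathrm{pt}$, and it inherits a spin structure from $s_0$. Along $\partial V$, the normal of $\partial V$ in $V$ and the normal of $V$ are the radial and angular directions, which form the Seifert framing. So the spin boundary of $V$ is $(T,\varsigma)$. For $p=2$, the torus $(T^2,s_{\mathrm{Lie}})$ has Arf invariant one and is the nonzero element of $\Omega_2^{\mathrm{Spin}}=\mathbb{Z}/2$. Hence $\varsigma\ne s_{\mathrm{Lie}}$, and the index is at least $2^2-1=3$.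
\end{proof}

A counterexample to the conjecture must have $\varsigma=s_{\mathrm{Lie}}$, and then $(T^p,s_{\mathrm{Lie}})$ bounds a spin hypersurface in $S^{p+2}$. For $p=3$ bordism gives no obstruction, since $\Omega_3^{\mathrm{Spin}}=0$. We now study such hypersurfaces in $S^5$.

\section{Hypersurfaces in $S^5$ and their Seifert forms}\label{sec:seifert}

\subsection{The Seifert form}
For disjoint $2$-cycles $a,b$ in $S^5$ the linking number is $\mathrm{lk}(a,b)=a\cdot C$, where $C$ is any $3$-chain with $\partial C=b$. We use two properties.
\begin{itemize}
\item[(L1)] If $b$ and $b'$ are disjoint from $a$ and $\partial C=b'-b$, then $\mathrm{lk}(a,b')-\mathrm{lk}(a,b)=a\cdot C$.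
\item[(L2)] Up to a universal sign, $\mathrm{lk}(a,b)$ is the intersection number $A\cdot B$ of $3$-chains in $D^6$ bounded by $a$ and $b$. (Take for $A$ the cone on $a$, and for $B$ a radial cylinder on $b$ capped by a copy of $C$ at radius $\frac12$.) Intersection numbers of $3$-chains in a $6$-manifold are skew, so $\mathrm{lk}(a,b)=-\mathrm{lk}(b,a)$.
\end{itemize}

Let $W$ be a compact oriented $4$-manifold with intersection form $\lambda$ on $H_2(W)$, and let $e:W\to S^5$ be an embedding. The \emph{positive normal} is the one that, placed after the orientation of $W$, gives the orientation of $S^5$. For a cycle $y$ in $W$ let $(ey)^{\pm}$ be the push-offs of $ey$ along the positive and the negative normal. The \emph{Seifert form} of $e$ is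
\[
\theta_e(x,y)=\mathrm{lk}\bigl(ex,(ey)^+\bigr).
\]
It depends only on the classes of $x$ and $y$ in $H_2(W)$, because $e(W)$ and its push-off are disjoint. For orientation-preserving diffeomorphisms $\Phi$ of $S^5$ and $F$ of $W$, the positive normals correspond, so
\begin{equation}\label{eq:natural}
\theta_{\Phi e}=\theta_e,\qquad \theta_{eF}(x,y)=\theta_e(F_*x,F_*y).
\end{equation}
The chain swept out by $ey$ along the normal has boundary $(ey)^+-(ey)^-$ and meets $ex$ in the points of $x\cap y$, with the signs they have in $W$. So (L1) gives $\mathrm{lk}(ex,(ey)^+)-\mathrm{lk}(ex,(ey)^-)=\lambda(x,y)$. Pushing both cycles in the positive direction and using (L2) gives $\mathrm{lk}(ex,(ey)^-)=\mathrm{lk}((ex)^+,ey)=-\theta_e(y,x)$. Therefore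
\begin{equation}\label{eq:sym}
\theta_e+\theta_e^T=\lambda .
\end{equation}

By a \emph{$2$-handlebody} we mean a $4$-manifold obtained from $D^4$ by attaching $2$-handles. It is simply connected, $H_2$ is free of rank equal to the number of handles, and it is spin if and only if the framings of the attaching link are even, that is, if and only if $\lambda$ is even.

\begin{proposition}\label{prop:embed}
Let $W$ be a $2$-handlebody with $w_2(W)=0$.
\begin{itemize}
\item[(a)] Every bilinear form $\theta$ on $H_2(W)$ with $\theta+\theta^T=\lambda$ is $\theta_e$ for some embedding $e:W\to S^5$.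
\item[(b)] If $\theta_e=\theta_{e'}$, there is an orientation-preserving diffeomorphism $\Phi$ of $S^5$ with $\Phi e=e'$.
\end{itemize}
\end{proposition}

The hypothesis $w_2(W)=0$ is necessary for (a), since a hypersurface in $S^5$ inherits a spin structure. By (b) and \eqref{eq:natural}, an orientation-preserving diffeomorphism $F$ of $W$ satisfies $\Phi e=eF$ for some orientation-preserving diffeomorphism $\Phi$ of $S^5$ if and only if $F_*$ preserves $\theta_e$. The next example shows this criterion with two handles.

\begin{example}\label{ex:twohandles}
Let $z_1$ be the unit sphere in $\mathbb{R}^3\times0\subset\mathbb{R}^4$, let $W_1\cong S^2\times D^2$ be its closed $\frac12$-neighborhood in $\mathbb{R}^4$, and let $z_2$ and $W_2$ be the translates by $6e_2$. Join $W_1$ and $W_2$ by the thin band $\{1\le x_2\le5,\ |(x_1,x_3,x_4)|\le\delta\}$ and smooth the corners symmetrically. The result $W$ is a spin $2$-handlebody with $H_2(W)=\mathbb{Z}z_1\oplus\mathbb{Z}z_2$ and $\lambda=0$. By \eqref{eq:sym} a Seifert form is skew, so it is determined by $m=\theta_e(z_1,z_2)$, which is the linking number of the disjoint spheres $ez_1$ and $ez_2$.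

Let $e_0:W\subset\mathbb{R}^4\times0\subset\mathbb{R}^5$ be the inclusion. Its Seifert form is $0$, since a cycle in $W$ bounds in $\mathbb{R}^4\times0$, away from all push-offs. Let $\beta$ be a smooth function equal to $1$ on $[0,3]$ and to $0$ on $[4,\infty)$, and let $\Phi$ rotate each $x\in\mathbb{R}^5$ in the $x_1x_4$-plane by the angle $\pi\beta(|x|)$. This is a diffeomorphism isotopic to the identity. It preserves $W_1$, where it changes the signs of $x_1$ and $x_4$; it preserves the band, which is invariant under all rotations of the $x_1x_4$-plane; and it fixes $W_2$. So $F=\Phi|_W$ is a diffeomorphism of $W$ with $F_*z_1=-z_1$, $F_*z_2=z_2$ and $\Phi e_0=e_0F$. By part (a) of the proposition there is also an embedding $e_m$ for each $m\ne0$. Then $\theta_{e_mF}(z_1,z_2)=-m\neq m$, so no orientation-preserving diffeomorphism of $S^5$ carries $e_m$ to $e_mF$.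
\end{example}

The same diffeomorphism of $W$ thus extends or fails to extend according to how the spheres are linked. In Section~\ref{sec:proof} the classes coming from $H_2(T^3)$ play the role of $z_1,z_2$, and we choose the embedding in which they are unlinked from everything.

\subsection{Thickening $W$}
An embedding of $W$ in $S^5$ is essentially a codimension-zero embedding of $W\times[-1,1]$, which is a neighborhood of a $5$-disc and some $2$-discs. We reduce both parts of the proposition to statements about these $2$-discs.

Let $Q\subset W\times[-1,1]$ be obtained by rounding the corners, with $W\times[-\frac12,\frac12]\subset Q$. An orientation-preserving embedding $E:Q\to S^5$ restricts to an embedding $e=E|_{W\times0}$ whose positive normal is the image of $\partial_t$. Conversely every $e$ extends to such an $E$ by following the positive normal for a short time.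

The manifold $Q$ is a $5$-dimensional handlebody with one $0$-handle and $2$-handles $D^2\times D^3$. Shrink the $0$-handle to a $5$-disc $B\subset\operatorname{int}Q$ and extend the cores to disjoint $2$-discs $c_1,\dots,c_n\subset\operatorname{int}Q$ with $c_i\cap B=\partial c_i$. The handles give product neighborhoods $c_i\times D^3$, hence normal framings $f_i$ of the $c_i$. Put $Y=B\cup c_1\cup\dots\cup c_n$. A \emph{thin handlebody} is the smoothed union $Q'$ of a disc slightly larger than $B$ and thin tubes $c_i\times D^3_\delta$. The complement $Q\setminus\operatorname{int}Q'$ is a collar of $\partial Q$, so there is an isotopy of embeddings $s_t:Q\to Q$, fixed near $Y$, from the identity to a diffeomorphism $s_1:Q\to Q'$.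

Choose disjoint properly embedded $2$-discs $b_i\subset B$ with $\partial b_i=\partial c_i$, fitting smoothly with $c_i$; they exist by general position, as $2+2<5$. The spheres $z_i=b_i\cup c_i$ are disjoint and embedded, and their classes form a basis of $H_2(Q)=H_2(W)$, because $Q\simeq Y\simeq Y/B$ is the wedge of the spheres $c_i/\partial c_i$. Finally fix slightly larger concentric discs $B\subset B_1\subset B_2\subset\operatorname{int}Q$, each meeting $c_i$ in a collar of $\partial c_i$, and cut each sphere along $\partial B_1$ into the discs $\hat b_i=z_i\cap B_1$ and $\hat c_i=z_i\setminus\operatorname{int}B_1$.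

\begin{lemma}\label{lem:kappa}
For $i\ne j$ there is an integer $\kappa_{ij}$ such that $\mathrm{lk}(Ez_i,Ez_j)=\theta_e(z_i,z_j)+\kappa_{ij}$ for every orientation-preserving embedding $E:Q\to S^5$ with $e=E|_{W\times0}$.
\end{lemma}

\begin{proof}
Choose cycles $u\subset W\times0$ and $v\subset W\times\frac12$ homologous in $Q$ to $z_i$ and $z_j$, with $v$ disjoint from $z_i$ by general position. Then $\theta_e(z_i,z_j)=\mathrm{lk}(Eu,Ev)$. Choose $3$-chains $C,C'$ in $Q$ with $\partial C=z_j-v$ and $\partial C'=z_i-u$. By (L1) and (L2),
\[
\mathrm{lk}(Ez_i,Ez_j)-\mathrm{lk}(Ez_i,Ev)=z_i\cdot C,\qquad \mathrm{lk}(Ez_i,Ev)-\mathrm{lk}(Eu,Ev)=-\,v\cdot C',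
\]
where the intersection numbers are taken in $Q$. The sum $\kappa_{ij}=z_i\cdot C-v\cdot C'$ does not involve $E$.
\end{proof}

\subsection{Realization: proof of Proposition~\ref{prop:embed}(a)}
Fix an orientation-preserving embedding $E$ of $B_2$ in $S^5$. By the disc theorem $B'=S^5\setminus\operatorname{int}E(B_1)$ is a $5$-disc. By general position there are disjoint properly embedded $2$-discs $d_i\subset B'$ that agree with $E(\hat c_i)$ near $\partial B'$.

To map the $i$-th handle along $d_i$, the framing $E_*f_i$ of $\partial d_i$ must extend over $d_i$; this is where $w_2(W)=0$ enters. An oriented rank-$3$ bundle over $S^2$ is given by a clutching class in $\pi_1SO(3)=\mathbb{Z}/2$, detected by $w_2$. So if $S^2=D\cup D'$ is a union of two discs and $w_2=0$, a framing over $D$ restricts on $\partial D$ to a framing that extends over $D'$. The normal bundle of $z_i$ in $Q$ has $w_2=w_2(TQ|_{z_i})-w_2(TS^2)=0$, so $f_i|_{\partial\hat c_i}$ extends over $\hat b_i$. The normal bundle of the sphere $\Sigma_i=E\hat b_i\cup d_i$ in $S^5$ has $w_2=0$ by the same formula, so the framing over $E\hat b_i$ extends from its boundary over $d_i$. Mapping the framed discs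 $\hat c_i$ to the framed discs $d_i$ extends $E|_{B_1}$ to an embedding of a thin handlebody $Q'$. Composing with $s_1$ gives an orientation-preserving embedding of $Q$ that takes $z_i$ to $\Sigma_i$. Let $\theta_0$ be the Seifert form of its restriction to $W\times 0$.

By \eqref{eq:sym} the form $\theta-\theta_0$ is skew, so its diagonal entries vanish and it suffices to correct the entries $(i,j)$ with $i<j$, one unit at a time. Let $D$ be a small normal $3$-disc to $d_i$ at an interior point, disjoint from the other discs. Join $d_j$ to the sphere $\partial D$ by an arc whose interior misses $D$ and all $d_l$, and replace $d_j$ by its connected sum with $\partial D$, in either orientation, along this arc. The discs are still embedded and disjoint, and the framing argument above applies to the new $d_j$. In the complement of $\Sigma_l$, $l\ne j$, the new sphere $\Sigma_j$ is homologous to the old one plus $\pm\partial D$, so $\mathrm{lk}(\Sigma_l,\Sigma_j)$ changes by $\pm\Sigma_l\cdot D$. This is $\pm1$, with the sign at our disposal, for $l=i$, and it is $0$ otherwise. By Lemma~\ref{lem:kappa} and (L2) the entry $(i,j)$ of the Seifert form changes by $\pm1$, the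 entry $(j,i)$ by $\mp1$, and no other off-diagonal entry changes. The diagonal is fixed by $2\theta(z_i,z_i)=\lambda(z_i,z_i)$. After finitely many such moves the Seifert form is $\theta$. \qed

\subsection{Uniqueness: proof of Proposition~\ref{prop:embed}(b)}
Extend $e,e'$ to $E,E':Q\to S^5$. By the disc theorem we may compose $E'$ with a diffeomorphism isotopic to the identity so that $E=E'$ on $B_2$. Let $B'=S^5\setminus\operatorname{int}E(B_1)$, and let $d_i=E(\hat c_i)$ and $d_i'=E'(\hat c_i)$. These are two families of disjoint framed proper discs in the $5$-disc $B'$, and they agree, with their framings, near $\partial B'$. A generic homotopy between them has double points, since it is a map of $3$-manifolds to the $6$-manifold $V=B'\times I$. We remove the double points by the Whitney trick. The result is a concordance, which need not preserve levels, and the h-cobordism theorem turns it into a diffeomorphism of $S^5$.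

\medskip\noindent\emph{Step 1: immersed concordances.} Define $\Delta_i:D^2\times I\to V$ near $\partial(D^2\times I)$ as $d_i\times\mathrm{id}$ near $t=0$ and near $\partial D^2\times I$, and as $d_i'\times\mathrm{id}$ near $t=1$. Inside a thin collar of $\partial V$ these are disjoint proper embeddings. The complement of the collar is contractible, so we can extend each $\Delta_i$ by mapping the rest of $D^2\times I$ into it. Make the extension generic. For maps from a $3$-manifold to a $6$-manifold the condition that the derivative has rank $2$ has codimension $4>3$, so the $\Delta_i$ are immersions. Their union has finitely many transverse double points, within one $\Delta_i$ or between two of them, and no triple points.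

\medskip\noindent\emph{Step 2: $\Delta_i\cdot\Delta_j=0$ for $i\neq j$.} This step uses the hypothesis $\theta_e=\theta_{e'}$. The map $A_i=(E\hat b_i\times I)\cup\Delta_i$ is a proper map $S^2\times I\to S^5\times I$ with ends $Ez_i\times0$ and $E'z_i\times1$. As $\hat b_i\cap\hat b_j=\emptyset$, the maps $A_i$ and $A_j$ meet only in $\Delta_i\cap\Delta_j$. Attach $6$-discs to both ends of $S^5\times I$ to get $S^6$, and cap off $A_i$ and $A_j$ by $3$-chains in these discs. The resulting $3$-cycles in $S^6$ have intersection number $0$, so by (L2)
\[
\Delta_i\cdot\Delta_j+\epsilon_0\,\mathrm{lk}(Ez_i,Ez_j)+\epsilon_1\,\mathrm{lk}(E'z_i,E'z_j)=0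
\]
with universal signs $\epsilon_0,\epsilon_1$. The same identity for the disjoint product cylinders over the two spheres of the join $S^5=S^2*S^2$, which have linking number $\pm1$, gives $\epsilon_1=-\epsilon_0$. By Lemma~\ref{lem:kappa} the two linking numbers are equal, so $\Delta_i\cdot\Delta_j=0$.

\medskip\noindent\emph{Step 3: removing double points.} We recall the Whitney trick in this dimension \cite[Theorem~6.6 and Lemma~6.7]{Milnor}. Let two embedded oriented $3$-dimensional sheets in an oriented $6$-manifold meet transversely in points $P,P'$ of opposite sign, let $\alpha$ and $\alpha'$ be embedded arcs from $P$ to $P'$ in the two sheets, meeting no other intersection point, and suppose that the circle $\alpha\cup\alpha'$ is null-homotopic. Then the circle bounds an embedded disc with a standard neighborhood, and an isotopy of one sheet inside this neighborhood removes $P$ and $P'$. In our situation $V$ is simply connected, and by general position the disc is embedded ($2+2<6$) with interior disjoint from all $\Delta_l$ ($2+3<6$). So the move creates no new double points.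

For $i\ne j$, Step 2 lets us pair the points of $\Delta_i\cap\Delta_j$ with opposite signs. For each pair choose arcs in the two copies of $D^2\times I$ that avoid the preimages of all other double points, and apply the move to neighborhoods of the arcs.

For the self-intersections of $\Delta_i$ there is no integer obstruction. Whitney's kink is an immersion $\mathbb{R}^3\to\mathbb{R}^6$ that is the standard inclusion outside a ball and has exactly one transverse double point. Inserting it if necessary, we may assume that $\Delta_i$ has an even number of double points. The sign of a double point depends on an ordering of the two sheets, and interchanging them multiplies it by $(-1)^{3\cdot3}=-1$. So for any two double points $P,P'$ we can order the sheets so that the signs are opposite. Join the first preimage of $P$ to the first preimage of $P'$, and the second to the second, by disjoint embedded arcs in $D^2\times I$ that avoid the other preimages. Small neighborhoods of the two arcs are embedded by $\Delta_i$ and meet only in $P$ and $P'$, so the move applies to them. After finitely many moves, all away from the collar of $\partial V$, the $\Delta_i$ are disjoint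 embeddings.

\medskip\noindent\emph{Step 4: framings.} The normal bundle of $\Delta_i$ is a trivial rank-$3$ bundle over the $3$-disc $D^2\times I$. It is framed near the boundary $2$-sphere by $E_*f_i$ and $E'_*f_i$, and this framing extends over $\Delta_i$ because $\pi_2SO(3)=0$.

\medskip\noindent\emph{Step 5: from concordance to diffeomorphism.} For small $\delta$ the framed discs $\Delta_i$ have disjoint tubular neighborhoods in $V$ that agree with $E\times\mathrm{id}$ and $E'\times\mathrm{id}$ near $\partial V$. Together with $E\times\mathrm{id}$ on $B_1\times I$ they define an embedding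
\[
H:\Bigl(B_1\cup\bigcup_i c_i\times D^3_\delta\Bigr)\times I\to S^5\times I
\]
equal to $E\times\mathrm{id}$ near $t=0$ and to $E'\times\mathrm{id}$ near $t=1$. Let $Q'=s_1(Q)$ be a thin handlebody in the interior of $B_1\cup\bigcup_i c_i\times D^3_\delta$. Let $P$ be the closure of the complement of $H(Q'\times I)$. It is a cobordism from $P_0=S^5\setminus\operatorname{int}EQ'$ to $P_1=S^5\setminus\operatorname{int}E'Q'$ with side boundary $H(\partial Q'\times I)$, and $H$ gives a product structure on a neighborhood of the side boundary.

The manifold $P$ is a deformation retract of the complement of $H(Y\times I)$. This complement is obtained from the contractible manifold $(S^5\setminus EB)\times I$ by removing the properly embedded submanifolds $H(\operatorname{int}c_i\times I)$ of codimension $3$, which does not change $\pi_1$. So $P$ is simply connected. In the same way $P_0$ and $P_1$ are deformation retracts of an open $5$-disc minus $2$-discs of codimension $3$, so they are simply connected; here we use that $W$ has no handles of index above $2$. Consider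
\[
H_*(P_0,E\partial Q')\to H_*(S^5,EQ')\to H_*\bigl(S^5\times I,H(Q'\times I)\bigr)\leftarrow H_*\bigl(P,H(\partial Q'\times I)\bigr).
\]
The outer maps are excision isomorphisms. The middle map is an isomorphism by the five lemma, since $S^5\times0\subset S^5\times I$ and $Q'\times0\subset Q'\times I$ are homotopy equivalences. Hence $(P_0,E\partial Q')\to(P,H(\partial Q'\times I))$ induces an isomorphism, and a second use of the five lemma gives $H_*(P_0)\cong H_*(P)$, that is, $H_*(P,P_0)=0$.

The h-cobordism theorem, in its form relative to the side boundary, states that a cobordism of dimension at least $6$ with $P$, $P_0$, $P_1$ simply connected and $H_*(P,P_0)=0$ is a product, by a diffeomorphism $P_0\times I\to P$ that is the identity on $P_0\times0$ and agrees with the given product structure near the side boundary. This diffeomorphism and $H\circ(E^{-1}\times\mathrm{id})$ on $EQ'\times I$ fit together to a diffeomorphism of $S^5\times I$. Its restriction to $t=1$ is a diffeomorphism $\Phi_1$ of $S^5$ with $\Phi_1E=E'$ on $Q'$. It preserves orientation because it does so on $EQ'$.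

It remains to pass from $Q'$ to $Q$. By isotopy extension applied to $Es_t$ and $E's_t$, there are diffeomorphisms $\Psi,\Psi'$ of $S^5$ isotopic to the identity with $Es_1=\Psi E$ and $E's_1=\Psi'E'$. Put $\Phi=\Psi'^{-1}\Phi_1\Psi$. Then $\Phi E=\Psi'^{-1}\Phi_1Es_1=\Psi'^{-1}E's_1=E'$, and in particular $\Phi e=e'$. \qed

\section{Extending linear maps over a spin filling of $T^3$}\label{sec:extend}

\subsection{The handlebody $W$}
Every closed connected spin $3$-manifold is the spin boundary of a $2$-handlebody attached along an even-framed link \cite{Kaplan}, \cite[Theorem~5.7.14]{GS}. Fix such a handlebody $W$ with spin boundary $(T^3,s_{\mathrm{Lie}})$. No other spin structure would do: $W$ is simply connected, so it has a unique spin structure, and a map $\tau$ that extends to a diffeomorphism of $W$ must preserve the restriction of that structure to $T^3$.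

\begin{remark}\label{rem:E1}
One can take for $W$ the complement of an open tubular neighborhood of a regular fiber in the rational elliptic surface $E(1)$. It is $T^2\times D^2$ with twelve $2$-handles attached along vanishing cycles $\alpha,\beta,\alpha,\beta,\dots$ with framing $-1$ relative to the fiber, and two of these cancel the two $1$-handles of $T^2\times D^2$. It is spin because the fiber is characteristic in $E(1)$. Let $s$ be the spin structure on $\partial W=T^3$. If a handle were attached along $\alpha$ with the fiber framing, the framing of $TW|_\alpha$ extending over the core would differ from the invariant one, as in Lemma~\ref{lem:filling}; the extra twist $-1$ changes the class once more, so $(s-s_{\mathrm{Lie}})(\alpha)=0$. The same computation applies to the handles along $\beta$. For the boundary $\gamma$ of a section, $(s-s_{\mathrm{Lie}})(\gamma)=1$ would make $s$ extend over the removed neighborhood by Lemma~\ref{lem:filling}, and $E(1)$ would be spin. As $\alpha,\beta,\gamma$ form a basis of $H_1(T^3)$, we get $s=s_{\mathrm{Lie}}$.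
\end{remark}

Let $H_2(W)\cong\mathbb{Z}^n$, with even intersection form $\lambda$. Since $H_3(W,\partial W)=H^1(W)=0$ and $H_2(W,\partial W)=H^2(W)=H_2(W)^*$, the sequence of the pair begins
\[
0\to H_2(T^3)\to H_2(W)\xrightarrow{\ \mathrm{ad}\,\lambda\ }H_2(W)^* .
\]
We identify $H_2(T^3)\cong\mathbb{Z}^3$ with its image $R$, which is the radical of $\lambda$. The quotient $H_2(W)/R$ embeds in a free group, so $R$ is a direct summand; fix a splitting $H_2(W)=R\oplus L$. Put $W_k=W\#k(S^2\times S^2)$, the sum being taken in the interior. It is again a $2$-handlebody with even framings (add $k$ split $0$-framed Hopf links), and $H_2(W_k)=R\oplus L\oplus\mathbf{H}^k$ with $\mathbf{H}$ the hyperbolic plane. The summand $\mathbf{H}^k$ is unimodular and orthogonal to $H_2(W)$. Let $\mathrm{pr}:H_2(W_k)\to H_2(W)$ be the projection with kernel $\mathbf{H}^k$.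

A diffeomorphism of $W_k$ extending $\tau$ has to act on $R$ by $\tau_*$. The following proposition makes it act trivially on the complement.

\begin{proposition}\label{prop:extend}
For each $\tau\in SL(3,\mathbb{Z})$ there are $k$ and a diffeomorphism $F:W_k\to W_k$ with $F|_{\partial W_k}=\tau$ and $F_*=\tau_*\oplus\mathrm{id}_L\oplus\mathrm{id}_{\mathbf{H}^k}$ on $R\oplus L\oplus\mathbf{H}^k$.
\end{proposition}

The idea is to glue two copies of $W$ by $\tau$, to find a $5$-dimensional cobordism $Z$ between them with handles of index $2$ and $3$ only, and to recognize the middle level of $Z$ as $W_k$ in two ways. A spin null-bordism alone would give a diffeomorphism $F$ extending $\tau$ with no control of $F_*$ on $L$. To control it we carry along a map to $K=K(\mathbb{Z}^n,2)=(\mathbb{CP}^\infty)^n$, which records the desired identification of the second homology groups. We need two lemmas: one to find $Z$, one to identify its middle level.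

\subsection{Two lemmas}
Let $x_1,\dots,x_n\in H^2(K)$ be the standard generators, so that $H^*(K)=\mathbb{Z}[x_1,\dots,x_n]$ and $\pi_2(K)=H_2(K)=\mathbb{Z}^n$. A map $G:N\to K$ with prescribed classes $G^*x_i\in H^2(N)$ exists and is unique up to homotopy.

\begin{lemma}\label{lem:bordism}
Let $N$ be a closed spin $4$-manifold and $G:N\to K$ a map. If $\sigma(N)=0$ and $\langle G^*(x_ix_j),[N]\rangle=0$ for all $i,j$, then $N$ is the boundary of a compact spin $5$-manifold over which $G$ extends.
\end{lemma}

\begin{proof}
The groups $\Omega_q^{\mathrm{Spin}}$ for $q=0,\dots,4$ are $\mathbb{Z},\mathbb{Z}/2,\mathbb{Z}/2,0,\mathbb{Z}$, the last being detected by the signature. In the Atiyah--Hirzebruch spectral sequence $E^2_{s,q}=H_s(K;\Omega_q^{\mathrm{Spin}})\Rightarrow\Omega_{s+q}^{\mathrm{Spin}}(K)$, the terms of total degree $4$ are $E^2_{4,0}=H_4(K)$, $E^2_{3,1}=H_3(K;\mathbb{Z}/2)=0$, $E^2_{2,2}=H_2(K;\mathbb{Z}/2)$, $E^2_{1,3}=0$ and $E^2_{0,4}=\Omega^{\mathrm{Spin}}_4$. The differential $d^2:E^2_{4,1}=H_4(K;\mathbb{Z}/2)\to E^2_{2,2}$ is dual to $Sq^2:H^2(K;\mathbb{Z}/2)\to H^4(K;\mathbb{Z}/2)$. Here $Sq^2(\sum\epsilon_ix_i)=\sum\epsilon_ix_i^2$, which is injective,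 so $d^2$ is onto and $E^3_{2,2}=0$. Therefore the kernel of the edge homomorphism $\Omega^{\mathrm{Spin}}_4(K)\to H_4(K)$, $(N,G)\mapsto G_*[N]$, consists of the classes of manifolds $N'$ with constant maps.

Since $H_4(K)$ is free and $H^4(K)$ is spanned by the $x_ix_j$, the hypothesis gives $G_*[N]=0$. So $(N,G)$ is bordant to some $(N',\mathrm{const})$. Then $\sigma(N')=\sigma(N)=0$, so $N'$ is a spin boundary, and the constant map extends.
\end{proof}

\begin{lemma}\label{lem:middle}
Let $Z'$ be obtained from $W\times I$ by attaching $k$ $2$-handles along $\operatorname{int}W\times1$, and let $M$ be the result of the corresponding surgeries on $W\times 1$. Suppose that $M$ is spin, and let $G:Z'\to K$ be a map such that $\Gamma=(G|_W)_*:H_2(W)\to\mathbb{Z}^n$ is onto. Then there is a diffeomorphism $M\cong W_k$, the identity on the boundary, under which $(G|_M)_*=\Gamma\circ\mathrm{pr}$.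
\end{lemma}

\begin{proof}
Let $\gamma_1,\dots,\gamma_k\subset\operatorname{int}W$ be the attaching circles. As $W$ is simply connected, $\gamma_i$ bounds a singular disc $D_i$ in $\operatorname{int}W$. Together with the core of the $i$-th handle it forms a sphere $S_i\to Z'$. Changing $D_i$ by an element $u\in\pi_2(W)=H_2(W)$ changes $G_*[S_i]$ by $\pm\Gamma u$. Since $\Gamma$ is onto, we can choose $D_i$ with $G_*[S_i]=0$.

After a homotopy rel boundary, $D_i$ is a standard small embedded disc $D_i^0$ on the concentric half-size disc, and the $D_i^0$ lie in disjoint small $4$-balls $U_i$. The remaining annuli give a homotopy from the link $\{\gamma_i\}$ to the link $\{\partial D_i^0\}$. A generic such homotopy is an isotopy: a coincidence of two points at one time is a condition of codimension $4$ on $3$ parameters, and the vanishing of the derivative is a condition of codimension $4$ on $2$ parameters. Extend it to an ambient isotopy $\varphi_t$ of $W$ rel boundary. Then $\varphi_1$ identifies $M$ with the result of surgery on the circles $\partial D^0_i\subset U_i$.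

Write $S^4=U_i\cup\text{ball}=S^1\times D^3\cup D^2\times S^2$, with $S^1\times D^3$ a neighborhood of the circle. Surgery gives $D^2\times S^2\cup D^2\times S^2$, glued by an element of $\pi_1SO(3)=\mathbb{Z}/2$. So it replaces $W$ by its connected sum with one of the two $S^2$-bundles over $S^2$. The nontrivial bundle has a section of odd self-intersection, which cannot occur in the spin manifold $M$. Hence $M\cong W_k$ rel boundary.

We compute $G_*$ on $H_2(M)=H_2(W)\oplus\mathbf{H}^k$. The $i$-th summand $\mathbf{H}$ is generated by a fiber and a section. The fiber is the belt sphere of the handle, which bounds the cocore in $Z'$, so $G_*$ vanishes on it. The section is the union of a parallel of the core and a disc $\mathrm D^2\times\mathrm{pt}$ in $U_i$. In $Z'$ the parallel can be pushed to the core; the disc then becomes a disc in the ball $U_i$ bounded by $\partial D_i^0$, which is homotopic to $D_i^0$ rel boundary. In terms of the original link, the section is thus homotopic in $Z'$ to the union of the core and $\varphi_1^{-1}(D_i^0)$. The maps $\varphi_t\varphi_1^{-1}|_{D_i^0}$ give a homotopy rel boundary from $\varphi_1^{-1}(D_i^0)$ to the union of $D_i^0$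 and the track of the isotopy, which is $D_i$. So the section is homotopic to $S_i$ and $G_*$ vanishes on it. Finally, a class $x\in H_2(W)$ is represented by a cycle disjoint from the balls $U_i$. It corresponds to the cycle $\varphi_1^{-1}(x)$ in $M\cap(W\times1)$, which is homologous to $x$ in $W$, so $G_*$ takes it to $\Gamma x$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:extend}}
Put $\Lambda=\tau_*\oplus\mathrm{id}_L$, an automorphism of $H_2(W)$. Choose a basis of $H_2(W)$ whose first three vectors span $R$ and whose other vectors span $L$, and use it to identify $H_2(W)$ with $\mathbb{Z}^n=H_2(K)$. Let $\xi_1,\dots,\xi_n$ be the dual basis of $H^2(W)=\mathrm{Hom}(H_2(W),\mathbb{Z})$. Indices $r,s$ range over $\{1,2,3\}$ and indices $i,j$ over $\{4,\dots,n\}$.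

\medskip\noindent\emph{Step 1: the closed manifold $N$.} Let $W^-$ and $W^+$ be two copies of $W$, and let $N=W^+\cup(-W^-)$, where $y\in\partial W^-$ is glued to $\tau(y)\in\partial W^+$. Let $T=\partial W^+\subset N$. Since $\tau$ preserves $s_{\mathrm{Lie}}$, the spin structures of $W^\pm$ fit together and $N$ is spin. By Novikov additivity $\sigma(N)=\sigma(W)-\sigma(W)=0$.

We want classes $c_l\in H^2(N)$, $1\le l\le n$, with $c_l|_{W^+}=\xi_l$ and $c_l|_{W^-}=\xi_l\circ\Lambda$. These prescriptions agree on $T$: we have $H^2(T^3)=\mathrm{Hom}(H_2(T^3),\mathbb{Z})$, and a class $y\in H_2(\partial W^-)=R$ is glued to $\tau_*y=\Lambda y$, on which $\xi_l$ takes the value $\xi_l(\Lambda y)$. By the Mayer--Vietoris sequence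
\[
H^1(T)\xrightarrow{\ \delta\ }H^2(N)\to H^2(W^+)\oplus H^2(W^-)\to H^2(T)
\]
the classes $c_l$ exist, and we may replace $c_l$ by $c_l+\delta a_l$ for arbitrary $a_l\in H^1(T)$. For any choice, the map $G:N\to K$ with $G^*x_l=c_l$ induces the identity on $H_2(W^+)$ and $\Lambda$ on $H_2(W^-)$.

\medskip\noindent\emph{Step 2: the $c_l$ can be chosen with $m_{ll'}=\langle c_lc_{l'},[N]\rangle=0$ for all $l,l'$.} The classes $c_r|_T$, $r=1,2,3$, are the coordinates of $R=H_2(T)$, so they form a basis of $H^2(T)$. The classes $c_i|_T$ vanish, and $\xi_i\circ\Lambda=\xi_i$. For $a\in H^1(T)$ and $c\in H^2(N)$ we have $\delta a\cup c=\delta(a\cup c|_T)$, so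
\begin{equation}\label{eq:delta}
\langle\delta a\cup c,[N]\rangle=\epsilon\,\langle a\cup c|_T,[T]\rangle
\end{equation}
with a fixed sign $\epsilon$. In particular $\delta a\cup\delta b=0$, because $\delta b$ restricts to zero on $W^+\supset T$. Replacing each $c_l$ by $c_l+\delta a_l$ therefore adds $\epsilon(b_{ll'}+b_{l'l})$ to $m_{ll'}$, where $b_{ll'}=\langle a_l\cup c_{l'}|_T,[T]\rangle$. We have $b_{li}=0$ for $i\ge4$. By Poincar\'e duality on $T$, for each $l$ the triple $(b_{l1},b_{l2},b_{l3})$ takes every value in $\mathbb{Z}^3$ as $a_l$ varies.

\emph{Entries $m_{ij}$.} These cannot be changed, and they vanish. As $c_i|_T=0$, the class $c_i$ lifts to a class $(u^+,u^-)\in H^2(N,T)=H^2(W^+,\partial)\oplus H^2(W^-,\partial)$, and $c_j$ restricts to $\xi_j$ on both halves. Hence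
\[
m_{ij}=\langle u^+\cup\xi_j,[W,\partial W]\rangle-\langle u^-\cup\xi_j,[W,\partial W]\rangle .
\]
Both $u^+$ and $u^-$ are lifts of $\xi_i$ to $H^2(W,\partial W)$, so $u^+-u^-$ is the coboundary of some $a\in H^1(\partial W)$. Then $m_{ij}=\pm\langle a\cup\xi_j|_{\partial W},[\partial W]\rangle=0$, since $\xi_j|_{\partial W}=0$.

\emph{Entries $m_{ir}$.} The change is $\epsilon(b_{ir}+b_{ri})=\epsilon b_{ir}$. Choose $a_i$ with $b_{ir}=-\epsilon m_{ir}$ for $r=1,2,3$.

\emph{Entries $m_{rs}$.} The change is $\epsilon(b_{rs}+b_{sr})$, where $(b_{rs})$ is an arbitrary integer $3\times3$ matrix. The matrix $(m_{rs})$ is symmetric, and its diagonal is even because $N$ is spin. Choose $a_1,a_2,a_3$ with $b_{rr}=-\epsilon m_{rr}/2$, with $b_{rs}=-\epsilon m_{rs}$ for $r<s$, and with $b_{rs}=0$ for $r>s$. The changes of $m_{ir}$ depend only on $a_i$ and those of $m_{rs}$ only on $a_r,a_s$, so the choices are independent.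

\medskip\noindent\emph{Step 3: a cobordism with handles of index $2$ and $3$.} By Lemma~\ref{lem:bordism} there is a compact spin $5$-manifold $Z$ with $\partial Z=N$ and an extension $G:Z\to K$. Discarding closed components, we take $Z$ connected. We make it simply connected by surgery on finitely many interior circles generating $\pi_1Z$. Each circle has two normal framings up to homotopy, and we use the one for which the spin structure extends. The map $G$ extends because $\pi_1K=0$.

Thicken $T$ to $T^3\times I\subset N$ and view $Z$ as a cobordism from $W^-$ to $W^+$ whose side boundary $T^3\times I$ joins $y\in\partial W^-$ to $\tau(y)\in\partial W^+$. Take a handle decomposition of $Z$ relative to $W^-$ that is a product near the side boundary; all modifications below take place away from it. For a connected cobordism of dimension at least $5$ that is simply connected and has simply connected incoming end, the $0$-handles can be canceled and each $1$-handle can be traded for a $3$-handle \cite[Theorem~8.1]{Milnor}. We apply this to $(Z,W^-)$, and then to the dual decomposition of $(Z,W^+)$, where it cancels the $5$-handles and trades the $4$-handles for $2$-handles.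 Now $Z$ has only $2$-handles followed by $3$-handles. Let $M$ be the level between them; it is spin as a hypersurface of $Z$.

\medskip\noindent\emph{Step 4: the diffeomorphism.} The part of $Z$ below $M$ is $W^-\times I$ with $2$-handles, and $G_*=\Lambda$ on $H_2(W^-)$. The part above $M$, turned upside down, is $W^+\times I$ with $2$-handles (the duals of the $3$-handles), and $G_*=\mathrm{id}$ on $H_2(W^+)$. Lemma~\ref{lem:middle} gives diffeomorphisms $W_k\cong M\cong W_{k'}$, and $k=k'$ by comparing ranks of $H_2$. The composite $F:W_k\to W_k$ follows the side boundary from $\partial W^-$ to $\partial W^+$, so $F|_{\partial W_k}=\tau$; in particular $F$ preserves orientation and $F_*$ is an isometry. Computing $(G|_M)_*$ in both ways gives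
\[
\mathrm{pr}\circ F_*=\Lambda\circ\mathrm{pr}.
\]
As $\Lambda$ is injective, $F_*y\in\ker\mathrm{pr}$ if and only if $y\in\ker\mathrm{pr}$. So $F_*$ restricts to an isometry $\gamma$ of $\mathbf{H}^k$. For $x\in H_2(W)$ write $F_*x=\Lambda x+h(x)$ with $h(x)\in\mathbf{H}^k$. Since $x\perp\mathbf{H}^k$, we have $F_*x\perp F_*\mathbf{H}^k=\mathbf{H}^k$. Also $\Lambda x\perp\mathbf{H}^k$, so $h(x)\perp\mathbf{H}^k$ and $h(x)=0$. Thus $F_*=\Lambda\oplus\gamma$.

\medskip\noindent\emph{Step 5: stabilization.} By the disc theorem $F$ is isotopic rel boundary to a diffeomorphism that is the identity on an interior $4$-disc. Summing with further copies of $S^2\times S^2$ inside this disc and extending by the identity increases $k$ and replaces $F_*$ by $F_*\oplus\mathrm{id}$. By the disc theorem again, the new manifold is identified with the larger $W_k$ rel boundary, compatibly with the splittings of $H_2$.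

\medskip\noindent\emph{Step 6: removing $\gamma$.} By Step 5 we may assume $k\ge2$. Wall's theorem \cite{Wall} states that if $N'$ is a closed simply connected $4$-manifold whose form is indefinite or of rank at most $8$, then every isometry of the form of $N'\#(S^2\times S^2)$ is induced by a diffeomorphism. With $N'=\#(k-1)(S^2\times S^2)$, whose form is indefinite, we get a diffeomorphism of $\#k(S^2\times S^2)$ inducing $\gamma^{-1}$. It preserves orientation, since otherwise it would change the sign of the form. Isotope it to fix a $4$-disc, and extend it by the identity over $W$ minus a disc. This is a diffeomorphism of $W_k$ that is the identity near the boundary and induces $\mathrm{id}\oplus\gamma^{-1}$. Composing $F$ with it gives $F_*=\Lambda\oplus\mathrm{id}$. \qed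

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Fix a finite generating set of $SL(3,\mathbb{Z})$, for instance the elementary matrices with off-diagonal entry $1$. Proposition~\ref{prop:extend} gives a number $k$ for each generator, and by Step 5 of its proof the largest of them works for all. Put $U=L\oplus\mathbf{H}^k$, so that $H_2(W_k)=R\oplus U$. For each generator $\tau$ we have a diffeomorphism $F_\tau$ of $W_k$ with
\[
F_\tau|_{\partial W_k}=\tau,\qquad (F_\tau)_*=\tau_*\oplus\mathrm{id}_U .
\]

Since $\lambda|_U$ is even, there is a bilinear form $\theta_U$ on $U$ with $\theta_U+\theta_U^T=\lambda|_U$: in a basis $u_1,u_2,\dots$ of $U$, let $\theta_U(u_i,u_j)$ be $\lambda(u_i,u_j)$ for $i<j$, $\lambda(u_i,u_i)/2$ for $i=j$, and $0$ for $i>j$. Let $\theta(x,y)=\theta_U(x_U,y_U)$, where $x_U,y_U$ are the $U$-components. As $R$ is the radical of $\lambda$, we have $\lambda(x,y)=\lambda(x_U,y_U)$, so $\theta+\theta^T=\lambda$. By Proposition~\ref{prop:embed}(a) there is an embedding $e:W_k\to S^5$ with $\theta_e=\theta$. After a rotation of $S^5$ we have $\infty\notin e(W_k)$, and we put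
\[
\imath=e|_{\partial W_k}:T^3\hookrightarrow\mathbb{R}^5 .
\]

Let $\tau$ be a generator. The map $(F_\tau)_*$ does not change $U$-components, so \eqref{eq:natural} gives $\theta_{eF_\tau}=\theta_e$. By Proposition~\ref{prop:embed}(b) there is an orientation-preserving diffeomorphism $\Phi_\tau$ of $S^5$ with $\Phi_\tau e=eF_\tau$, and restricting to the boundary gives $\Phi_\tau\imath=\imath\tau$. The points $\infty$ and $\Phi_\tau(\infty)$ lie in the open set $S^5\setminus\imath(T^3)$, which is connected because $\imath(T^3)$ has codimension $2$. Composing $\Phi_\tau$ with a diffeomorphism isotopic to the identity and supported in this set, we may assume $\Phi_\tau(\infty)=\infty$. Then $\Phi_\tau|_{\mathbb{R}^5}$ is an orientation-preserving diffeomorphism of $\mathbb{R}^5$ extending $\tau$. Taking composites and inverses, every element of $SL(3,\mathbb{Z})$ extends.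

It remains to see that every class in $\mathcal{MCG}_{\mathrm{TOP}}(T^3)$ contains a linear map. Let $g$ be an orientation-preserving homeomorphism of $T^3$ and let $\tau\in SL(3,\mathbb{Z})$ be its action on $H_1(T^3)$. Since $T^3$ is a $K(\mathbb{Z}^3,1)$ with abelian fundamental group, $g$ is homotopic to the linear map $\tau$. By the theorems of Moise and Bing, $g$ is isotopic to a PL homeomorphism. By Waldhausen's theorem (1968), homotopic PL homeomorphisms of the Haken manifold $T^3$ are isotopic. So $g$ is isotopic to $\tau$, and $\mathcal{E}_{\mathrm{TOP}}(\imath)=\mathcal{MCG}_{\mathrm{TOP}}(T^3)$. \qed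

\begin{remark}\label{rem:forced}
Given the diffeomorphisms $F_\tau$, the shape of $\theta$ is forced. A form preserved by all $(F_\tau)_*$ is preserved by $\tau_*\oplus\mathrm{id}_U$ for every $\tau\in SL(3,\mathbb{Z})$. On $R=\Lambda^2\mathbb{Z}^3$, in the basis $e_2\wedge e_3$, $e_3\wedge e_1$, $e_1\wedge e_2$, a diagonal matrix $\tau$ with entries $\pm1$ and determinant $1$ acts by the same diagonal matrix. For each basis vector $\rho$ of $R$ such a $\tau$ sends $\rho$ to $-\rho$, which forces $\theta(\rho,u)=\theta(u,\rho)=0$ for $u\in U$. For distinct basis vectors $\rho,\rho'$ such a $\tau$ sends $\rho$ to $-\rho$ and fixes $\rho'$, which forces $\theta(\rho,\rho')=0$, as in Example~\ref{ex:twohandles}. Finally $2\theta(\rho,\rho)=\lambda(\rho,\rho)=0$.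
\end{remark}

\begin{thebibliography}{9}

\bibitem{DLWY}
Fan Ding, Yi Liu, Shicheng Wang, Jiangang Yao,
\emph{Spin structures and codimension-two homeomorphism extensions},
arXiv:0910.4949 (2009).

\bibitem{GS}
Gompf and Stipsicz,
\emph{4-Manifolds and Kirby Calculus}.

\bibitem{Kaplan}
Kaplan,
Trans. Amer. Math. Soc. \textbf{254} (1979).

\bibitem{Milnor}
Milnor,
\emph{Lectures on the h-cobordism theorem}.

\bibitem{Wall}
Wall,
\emph{Diffeomorphisms of 4-manifolds},
J. London Math. Soc. \textbf{39} (1964).

\end{thebibliography}
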